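# Face numbers of marked chain-order polytopes: an order coordinate never beats a chain coordinate

## 1. The theorem, and what its words mean

**Theorem A.** Let $(P,A,\lambda)$ be a marked poset and let $(U_1,U_2)$, $(V_1,V_2)$ be decompositions of $P\setminus A$ with $U_1\subset V_1$. Then for all $i\ge 0$
$$f_i(\mathcal{CO}_{V_1,V_2}(\lambda))\le f_i(\mathcal{CO}_{U_1,U_2}(\lambda)).\tag{1}$$

Here $f_i(X)$ is the number of $i$-dimensional faces of the polytope $X$ (with $X$ itself counted as a face of dimension $\dim X$). Now the other words.

**Definition (marked poset).** A marked poset $(P,A,\lambda)$ is a finite poset $(P,\prec)$, a subset $A\subset P$ containing at least all minimal and all maximal elements of $P$, and a vector $\lambda\in\mathbb R^A$ with $\lambda_a\le\lambda_b$ whenever $a\prec b$ in $A$.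

So the values on $A$ are fixed, and the elements of $P\setminus A$ are the free coordinates. Every free element has elements of $A$ below and above it.

**Definition (decomposition).** A decomposition of $P\setminus A$ is a pair $(U_1,U_2)$ with $P\setminus A=U_1\sqcup U_2$. Elements of $U_1$ are called order coordinates, elements of $U_2$ chain coordinates. The decomposition is admissible if no order coordinate lies below a chain coordinate: if $q\in U_1$ and $p\in U_2$, then $q\not\prec p$.

**Definition (marked chain-order polytope).** For any decomposition, $\mathcal{CO}_{U_1,U_2}(\lambda)\subset\mathbb R^{P\setminus A}$ is the set of all $x$ such that, with $x_a:=\lambda_a$ for $a\in A$,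

* (i) $x_p\ge0$ for every $p\in U_2$;
* (ii) for every chain $a\prec p_1\prec\dots\prec p_r\prec b$ with $a,b\in A\cup U_1$, $p_1,\dots,p_r\in U_2$, $r\ge0$,
$$x_{p_1}+\dots+x_{p_r}\le x_b-x_a .$$

If all coordinates are order coordinates, (ii) only says $x_a\le x_b$ for $a\prec b$; this is the marked order polytope $\mathcal O_{P,A}(\lambda)$. If all are chain coordinates, we get the marked chain polytope $\mathcal C_{P,A}(\lambda)$ of Ardila–Bliem–Salazar.

The set is bounded. For $p\in P\setminus A$ choose $a\prec p\prec b$ with $a,b\in A$; then $0\le x_p\le\lambda_b-\lambda_a$ if $p\in U_2$, and $\lambda_a\le x_p\le\lambda_b$ if $p\in U_1$. It is also nonempty: put $x_p=0$ for $p\in U_2$ and $x_u=\max\{\lambda_a:a\in A,\ a\prec u\}$ for $u\in U_1$. Then (ii) reads $x_a\le x_b$ for $a\prec b$ in $A\cup U_1$, and this holds because $\lambda$ is order preserving.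

In words, Theorem A says: declare more coordinates to be order coordinates, and no face number goes up. The question comes from Xin Fang, Ghislain Fourier, "Marked chain-order polytopes", arXiv:1508.02232 (2015). There (1) is a conjecture for two different *admissible* decompositions with $U_1\subset V_1$ and $i=0,\dots,|P\setminus A|$. Theorem A proves it, and admissibility is not needed. The case $U_1=\emptyset$, $V_1=P\setminus A$, that is $f_i(\mathcal O_{P,A}(\lambda))\le f_i(\mathcal C_{P,A}(\lambda))$, is known as a conjecture of Stanley and Hibi–Li; for the number of facets it was known to hold.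

The proof gives two further results. One is an exact formula for the difference of the two sides when a single coordinate is moved; it needs notation and is stated as Theorem B in Section 7. The other settles equality for ordinary posets. Recall that two polytopes in $\mathbb R^n$ are *unimodularly equivalent* if a map $x\mapsto gx+w$ with $g\in GL_n(\mathbb Z)$, $w\in\mathbb Z^n$ takes one onto the other, and that a chain is *saturated* if its consecutive elements are cover relations.

**Theorem C.** Let $A=\{\hat0,\hat1\}$, $\hat0\prec p\prec\hat1$ for all $p\in P\setminus A$, $\lambda=(0,1)$, $n=|P\setminus A|\ge1$. For arbitrary decompositions with $U_1\subset V_1$ the following are equivalent: (a) the two polytopes are unimodularly equivalent; (b) they have the same $f$-vector; (c) they have the same number of facets. If both decompositions are admissible, then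
$$f_{n-1}(\mathcal{CO}_{U_1,U_2})-f_{n-1}(\mathcal{CO}_{V_1,V_2})=\sum_{q\in V_1\setminus U_1}(\alpha(q)-1)(\beta(q)-1),\tag{2}$$
where $\alpha(q)$ is the number of saturated chains from $\hat0$ to $q$ and $\beta(q)$ is the number of upper covers of $q$ in $P$. So equality holds iff every $q\in V_1\setminus U_1$ with at least two upper covers has $\{p\in P\setminus A:p\prec q\}$ a chain.

Two textbook facts will be used throughout.

**Fact F.** Let $X=\{x:g_\tau(x)\ge0,\ \tau\in\Theta\}$ be a polytope, with finitely many affine functions $g_\tau$ with linear parts $g'_\tau$. For $x\in X$ let $T(x)=\{\tau:g_\tau(x)=0\}$ be its *tight set*. The nonempty faces of $X$ correspond bijectively to the sets $T$ that occur as some $T(x)$. The relative interior of the face of $T$ is $\{x\in X:T(x)=T\}$, and its dimension is $\dim\{v:g'_\tau(v)=0\ \forall\tau\in T\}$.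

**Fact G.** A nonempty relatively open subset of an affine space of dimension $d$ is not covered by finitely many affine subspaces of dimension less than $d$.

## 2. Segments, triangles, and a cube that gains a facet

**One free element $q$.** As an order coordinate, $q$ gives the segment $\max_{a\prec q}\lambda_a\le x\le\min_{b\succ q}\lambda_b$. As a chain coordinate it gives $0\le x\le\min_b\lambda_b-\max_a\lambda_a$. These are translates, so the face numbers agree.

**A chain of two.** Let $\hat0\prec p\prec q\prec\hat1$ with marking $0,1$. There are four decompositions, and we list the irredundant inequalities.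

* $U_1=\{p,q\}$: $0\le x_p\le x_q\le1$.
* $U_1=\{q\}$, $U_2=\{p\}$: $0\le x_p\le x_q\le 1$ again (now $0\le x_p$ is (i), and $x_p\le x_q$ comes from $\hat0\prec p\prec q$).
* $U_1=\{p\}$, $U_2=\{q\}$ (not admissible): $x_p,x_q\ge0$, $x_p+x_q\le1$.
* $U_1=\emptyset$: $x_p,x_q\ge0$, $x_p+x_q\le1$.

All four are triangles.

**The running example.** Here a face is gained. Let
$$\hat0\prec p\prec q\prec r\prec\hat1,\qquad a\prec q\prec b,\qquad A=\{\hat0,a,b,\hat1\},\qquad \lambda_{\hat0}=0,\ \lambda_a=1,\ \lambda_b=2,\ \lambda_{\hat1}=3 ,$$
with the relations implied by transitivity. The minimal elements $\hat0,a$ and the maximal elements $b,\hat1$ are marked, and the marking is order preserving. Compare $(V_1,V_2)=(\{q,r\},\{p\})$ with $(U_1,U_2)=(\{r\},\{p,q\})$. Both are admissible: nothing in $\{q,r\}$ lies below $p$, and $r$ lies below neither $p$ nor $q$. Write $y=(y_p,y_r)$ and $x$ for the $q$-coordinate.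

*The polytope of $(V_1,V_2)$* is $0\le y_p\le x\le y_r\le3$, $1\le x\le2$. It has three pairs of opposite, disjoint facets: $y_p=0$ and $y_p=x$; $x=y_r$ and $y_r=3$; $x=1$ and $x=2$. A vertex lies on at least three facets, hence on exactly one of each pair, and all $8$ choices occur ($x\in\{1,2\}$, $y_p\in\{0,x\}$, $y_r\in\{x,3\}$). So it is a combinatorial cube, with $(f_0,f_1,f_2)=(8,12,6)$.

*The polytope of $(U_1,U_2)$.* The conditions not involving $x$ define the pentagon
$$Q:\quad 0\le y_p\le2,\quad 1\le y_r\le3,\quad y_p\le y_r,$$
with vertices $(0,1),(1,1),(2,2),(2,3),(0,3)$. Chains through $q$ give $0\le x\le g(y)$ with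
$$g(y)=\min(2,y_r)-\max(1,y_p).$$
So the polytope is the region under the graph of $g$ over $Q$. The lines $y_p=1$ and $y_r=2$ cut $Q$ into four pieces on which $g$ equals $1$, $y_r-1$, $2-y_p$, $y_r-y_p$: four top facets. There is one bottom facet. On the boundary of $Q$, $g$ is positive on the edges $y_p=0$ and $y_r=3$, except at the ends $(0,1)$ and $(2,3)$, and it vanishes on the other three edges; so there are two vertical facets. That makes $7$ facets. The vertices are the $5$ bottom vertices and, at height $1$, the points above $(1,2)$, $(0,2)$, $(1,3)$, $(0,3)$. So there are $9$ vertices, and by Euler's formula $(f_0,f_1,f_2)=(9,14,7)$.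

The difference is $(1,2,1)$. Geometrically, the first polytope has a bottom with one crease and a top with one crease, so $2+2$ facets; in the second, the bottom has been flattened and the top carries both creases, so $1+4$ facets. The whole proof is about this trade.

## 3. Moving one coordinate: two polytopes over one base

*This section reduces Theorem A to one moved element and describes both polytopes as fibrations over a common $Q$.*

It suffices to treat $V_1=U_1\sqcup\{q\}$, $U_2=V_2\sqcup\{q\}$. In general, move the elements of $V_1\setminus U_1$ one at a time, in any order, and combine the resulting inequalities. Intermediate decompositions may fail to be admissible, which is a good reason to work with arbitrary ones.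

Write $\mathcal V=\mathcal{CO}_{V_1,V_2}(\lambda)$, $\mathcal U=\mathcal{CO}_{U_1,U_2}(\lambda)$, $R=P\setminus\{q\}$. Call a chain
$$s\prec p_1\prec\dots\prec p_r\prec b\quad\text{in }R,\qquad s,b\in A\cup U_1,\ p_i\in V_2,\ r\ge0,$$
a *$Q$-chain*, and let $Q\subset\mathbb R^{R\setminus A}$ be the set of $y$ with $y_p\ge0$ for $p\in V_2$ and $y_s+y_{p_1}+\dots+y_{p_r}\le y_b$ for every $Q$-chain, where $y_a:=\lambda_a$ on $A$. This is the chain-order polytope of the marked poset $(R,A,\lambda)$ with decomposition $(U_1,V_2)$. (Elements of $R\setminus A$ still have marked elements below and above, so it is a marked poset.) In particular $Q$ is a nonempty polytope.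

Let $\mathbf J$ be the set of chains $j=(s\prec p_1\prec\dots\prec p_r\prec q)$ and $\mathbf K$ the set of chains $k=(q\prec p_1\prec\dots\prec p_r\prec b)$, again with $s,b\in A\cup U_1$, $p_i\in V_2$, $r\ge0$. Both are nonempty, since $q$ has marked elements below and above. Put
$$\ell_j(y)=y_s+\sum_iy_{p_i},\qquad \mu_k(y)=y_b-\sum_iy_{p_i},\qquad M=\max_{j\in\mathbf J}\ell_j,\qquad m=\min_{k\in\mathbf K}\mu_k.$$

Sort the chains in (ii) by how they use $q$.

* For $\mathcal V$, $q$ is an order coordinate and can only be an endpoint. Chains ending in $q$ give $\ell_j(y)\le x_q$; chains starting in $q$ give $x_q\le\mu_k(y)$.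
* For $\mathcal U$, $q$ is a chain coordinate and can only be interior. The chains through $q$ are exactly the concatenations of some $j\in\mathbf J$ with some $k\in\mathbf K$, and give $x_q\le\mu_k(y)-\ell_j(y)$. Condition (i) gives $x_q\ge 0$.

All other conditions are those of $Q$. Hence
$$\begin{aligned}\mathcal V&=\{(y,x):y\in Q,\ \ell_j(y)\le x\le\mu_k(y)\ \forall j,k\},\\ \mathcal U&=\{(y,x):y\in Q,\ 0\le x\le\mu_k(y)-\ell_j(y)\ \forall j,k\}.\end{aligned}\tag{3}$$
Concatenating $j$ and $k$ and deleting $q$ gives a $Q$-chain by transitivity, so $\ell_j\le\mu_k$ on $Q$. Thus $M\le m$ on $Q$: over $y$, $\mathcal V$ has the fiber $[M(y),m(y)]$ and $\mathcal U$ has the fiber $[0,m(y)-M(y)]$.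

In the running example, $M=\max(1,y_p)$ and $m=\min(2,y_r)$. (The chains $\hat0\prec q$ and $q\prec\hat1$ give the constants $0$ and $3$ and are never extremal.)

The map $(y,x)\mapsto(y,x-M(y))$ is a piecewise affine bijection $\mathcal V\to\mathcal U$. It does not carry faces to faces, as the example shows, so we count.

## 4. Labelling faces by the creases of $M$ and $m$

*This section turns $f_i(\mathcal U)-f_i(\mathcal V)$ into a count over the base $Q$.*

For $y\in Q$ let $T(y)$ be the tight set of $y$ in $Q$, and
$$J(y)=\{j:\ell_j(y)=M(y)\}\ne\emptyset,\qquad K(y)=\{k:\mu_k(y)=m(y)\}\ne\emptyset .$$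
For $T=T(y)$ let $L=L_T$ be the linear space of directions along which all inequalities in $T$ stay tight, and, for $J=J(y)$, $K=K(y)$,
$$L_J=\{v\in L:\ell'_j(v)\text{ equal for all }j\in J\},\qquad L_K=\{v\in L:\mu'_k(v)\text{ equal for all }k\in K\}.$$
Let $W=\{y\in Q:M(y)<m(y)\}$. Apply Fact F to the systems (3).

Faces of $\mathcal V$, by tight sets of points $(y,x)$:

1. $M<x<m$: label $T(y)$, $y\in W$; dimension $\dim L+1$.
2. $x=M<m$: label $(T,J)$, $y\in W$; dimension $\dim\{(v,\xi):v\in L,\ \ell'_j(v)=\xi\ \forall j\in J\}=\dim L_J$.
3. $x=m>M$: label $(T,K)$, $y\in W$; dimension $\dim L_K$.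
4. $x=M=m$: label $(T,J,K)$, $y\notin W$; dimension $\dim\{v\in L:\ell'_j(v)=\mu'_k(v)\ \forall j\in J,k\in K\}$.

Faces of $\mathcal U$. The inequality $x\le\mu_k(y)-\ell_j(y)$ is tight at $x=m-M$ exactly when $(j,k)\in J(y)\times K(y)$, and this product determines $J$ and $K$.

1. $0<x<m-M$: label $T(y)$, $y\in W$; dimension $\dim L+1$.
2. $x=0<m-M$: label $T(y)$ together with "$x\ge0$ tight", $y\in W$; dimension $\dim L$.
3. $x=m-M>0$: label $(T,J,K)$, $y\in W$; dimension $\dim(L_J\cap L_K)$, because $\mu'_k(v)-\ell'_j(v)$ is independent of $(j,k)\in J\times K$ iff $v\in L_J\cap L_K$.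
4. $x=0=m-M$: label $(T,J,K)$ with $x\ge0$ tight, $y\notin W$; here $\xi=0$, so the dimension is as in item 4 for $\mathcal V$.

Items 1 and 4 contribute equally to both. Let $T$ range over the tight sets of points of $W$, and put $N_T=\{y\in W:T(y)=T\}$. Then
$$f_i(\mathcal U)-f_i(\mathcal V)=\sum_T\Big(\#\{(J,K)\}_i+\delta_{i,\dim L_T}-\#\{J\}_i-\#\{K\}_i\Big),\tag{4}$$
where, for fixed $T$, we count the pairs $(J(y),K(y))$ with $\dim(L_J\cap L_K)=i$, the sets $J(y)$ with $\dim L_J=i$, and the sets $K(y)$ with $\dim L_K=i$, for $y\in N_T$.

**Check on the running example.** For $T=\emptyset$, $N_T$ is the interior of the pentagon, $L=\mathbb R^2$. The sets $J$ are $\{a\prec q\}$ on $y_p<1$, $\{\hat0\prec p\prec q\}$ on $y_p>1$, and both on $y_p=1$; the sets $K$ behave in the same way with respect to $y_r=2$. All nine combinations occur.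

* $i=2$: $4+1-2-2=1$.
* $i=1$: pairs on one crease but not on the other: $4$; so $4-1-1=2$.
* $i=0$: one pair, at $y=(1,2)$; no $J$ or $K$ has $\dim=0$; so $1$.

The other $T$ occurring in $W$ are the edge $y_p=0$, the edge $y_r=3$, and their common vertex $(0,3)$. On the edge $y_p=0$, $J$ is constant and $K$ has one crease. So $i=1$ gives $2+1-1-2=0$, and $i=0$ gives $1-0-1=0$. The edge $y_r=3$ is the same with $J$ and $K$ exchanged. At the vertex, $i=0$ gives $1+1-1-1=0$. The total is $(1,2,1)$, as found in Section 2.

## 5. An injection that almost works, and a hexagon that blocks it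

Formula (4) suggests proving that each bracket is $\ge0$. For $i<\dim L_T$ we want at least as many pairs as $J$'s and $K$'s together. The natural attempt: send $J$ to a pair $(J,K)$ where $K$ is a generic choice along the set where $J(y)=J$, and send $K$ to a pair $(J,K)$ with $J$ generic. By Fact G one can choose so that the dimension is preserved. The images of two different $J$'s differ, and so do the images of two different $K$'s.

The point where this stops is a collision between the two kinds: the image of a $J$ may be the image of a $K$. This happens when a crease of $M$ and a crease of $m$ lie on top of each other. Nothing said in Section 4 prevents it, because that section never used the poset beyond (3). Indeed, take abstractly $Q=[-1,1]$, $M(y)=\max(y,-y)$, $m(y)=\min(3-y,3+y)$. Then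

* $\{|y|\le x\le3-|y|\}$ is a hexagon, with vertices $(0,0),(1,1),(1,2),(0,3),(-1,2),(-1,1)$;
* $\{0\le x\le3-2|y|\}$ is a pentagon, with vertices $(\pm1,0),(\pm1,1),(0,3)$.

The inequality fails. In the bracket for $T=\emptyset$, $i=0$, there is one pair, one $J$, and one $K$, all at $y=0$: $1-1-1=-1$.

So the poset must be used to show that creases of $M$ and creases of $m$ are transversal: $L_J+L_K=L$. For $T=\emptyset$ this is clear. The functions $\ell_j$ involve only coordinates below $q$ and the $\mu_k$ only coordinates above $q$. Given $v$, let $v'$ be $v$ with its entries below $q$ set to $0$. Then $\ell'_j(v')=0$ for all $j$, and $\mu'_k(v-v')=0$ for all $k$, so $v=v'+(v-v')\in L_J+L_K$.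

For $T\ne\emptyset$ this cut breaks down, because $v'$ must stay in $L_T$. Take the poset $\hat0\prec p\prec q\prec r\prec\hat1$, $p\prec t\prec r$, with $t$ and $q$ incomparable, $\lambda=(0,1)$, $V_2=\{p,t\}$, $U_1=\{r\}$. Here $Q$ is given by $y_p,y_t\ge0$, $y_p+y_t\le y_r\le1$, and $M=y_p$, $m=y_r$. On the facet $y_p+y_t=y_r$, with $T$ this one tight chain, $L_T=\{v:v_p+v_t=v_r\}$. Cutting below $q$ gives $v'=(v'_p,v'_t,v'_r)=(0,v_t,v_r)$, which is in $L_T$ only if $v_p=0$. The element $t$, which is neither below nor above $q$, has to take up the difference: $v'=(0,v_p+v_t,v_r)$ works. The next section does this systematically.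

## 6. Cutting at the level $M(y)$: transversality

*The idea.* Do not cut the poset at $q$; cut the real line at the level $c=M(y)$. An order coordinate $b$ sits at height $y_b$. A chain coordinate $p$ that lies in the interior of a tight $Q$-chain occupies an interval $[h_p,z_p]$ of length $y_p$: along the chain these intervals are stacked end to end and fill $[y_s,y_b]$. A direction $v\in L$ moves all these endpoints. Let $v'$ freeze every endpoint at height $\le c$ and move every endpoint at height $>c$ as $v$ does. An interval below $c$ then keeps its length, an interval above $c$ changes it as under $v$, and an interval that straddles $c$ changes its length by the velocity of its top. What is bounded by $M=c$ is frozen, and what is bounded by $m>c$ moves as under $v$.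

**Lemma 1.** For every $y\in W$, with $T=T(y)$, $J=J(y)$, $K=K(y)$, $L=L_T$:
$$L_J+L_K=L.\tag{5}$$
Hence, with codimensions taken in $L$,
$$\operatorname{codim}(L_J\cap L_K)=\operatorname{codim}L_J+\operatorname{codim}L_K.\tag{6}$$

*Proof.* (6) follows from (5) by the dimension formula for sums. To prove (5), put $c:=M(y)<m(y)$, and $v_a:=0$ for $a\in A$ and every direction $v$. So $v\in L$ means: $v_p=0$ whenever $p\in V_2$ and $y_p=0$; and $v_s+\sum_iv_{p_i}=v_b$ for every tight $Q$-chain.

For $p\in V_2$, a *lower chain* to $p$ is a chain $s\prec p_1\prec\dots\prec p_r=p$ with $s\in A\cup U_1$, $p_i\in V_2$; its value is $y_s+\sum_{i\le r}y_{p_i}$. Let $z_p$ be the maximum of these values, and $h_p=z_p-y_p\le z_p$. Call $p$ *active* if it is an interior element of some tight $Q$-chain.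

**Step 1: tight chains are stacks of intervals.** *We identify $z_p$ and $h_p$ along a tight chain.* Let $p=p_k$ be interior in a tight $Q$-chain $s\prec p_1\prec\dots\prec p_r\prec b$. Then
$$z_p=y_s+\sum_{i\le k}y_{p_i},$$
since a lower chain to $p$ of larger value, continued by $p_{k+1}\prec\dots\prec p_r\prec b$, would violate an inequality of $Q$. Likewise, $y_b-\sum_{i\ge k}y_{p_i}$ is the minimum of $y_{b'}-\sum_iy_{p'_i}$ over all chains $p=p'_1\prec\dots\prec p'_t\prec b'$ with $p'_i\in V_2$, $b'\in A\cup U_1$: a smaller value, with $s\prec p_1\prec\dots\prec p_{k-1}$ put below, would violate an inequality of $Q$. By tightness this minimum equals $y_s+\sum_{i<k}y_{p_i}=z_p-y_p=h_p$. So $h_p$ is also the minimum of the upper chain values from $p$.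

**Step 2: the velocity of the top end is well defined.** Let $v\in L$ and $p$ active. We claim that $v_s+\sum_iv_{p_i}$ is the same number, called $\zeta_p$, for all lower chains to $p$ of value $z_p$. Fix a tight $Q$-chain through $p$ with upper part $p\prec p_{k+1}\prec\dots\prec p_r\prec b$. A lower chain of value $z_p$, continued by this upper part, has total $z_p+\sum_{i>k}y_{p_i}=y_b$ by Step 1, so it is a tight $Q$-chain. Since $v\in L$, the sum of $v$ over the lower chain equals $v_b-\sum_{i>k}v_{p_i}$, which does not depend on the lower chain.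

**Step 3: the cut.** Given $v\in L$ define $v'$ by

* for $b\in U_1$: $v'_b=v_b$ if $y_b>c$, and $v'_b=0$ if $y_b\le c$;
* for $p\in V_2$ active: $v'_p=0$ if $z_p\le c$; $v'_p=\zeta_p$ if $h_p\le c<z_p$; $v'_p=v_p$ if $h_p>c$;
* for $p\in V_2$ not active: $v'_p=0$ if $p\prec q$, and $v'_p=v_p$ otherwise.

Put $v''=v-v'$. (On the diamond of Section 5: $c=y_p$, $z_p=c$, $h_t=y_p=c<z_t$ when $y_t>0$, and $y_r>c$; so $v'=(0,v_p+v_t,v_r)$, as wanted.)

**Step 4: $v'\in L$.** *The cut must respect all tight inequalities.* If $p\in V_2$ and $y_p=0$, then $v_p=0$ and $h_p=z_p$. The middle case does not occur, and $v'_p\in\{0,v_p\}=\{0\}$.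

Now let $s\prec p_1\prec\dots\prec p_r\prec b$ be a tight $Q$-chain. Put $u_0=y_s$ and $u_i=y_s+\sum_{k\le i}y_{p_k}$, so $u_0\le u_1\le\dots\le u_r=y_b$. All $p_i$ are active, and by Step 1 $z_{p_i}=u_i$, $h_{p_i}=u_{i-1}$. We check $v'_s+\sum_iv'_{p_i}=v'_b$. (If $s$ or $b$ lies in $A$, its entries of $v$ and $v'$ are both $0$, which agrees with the formulas below.)

* If $y_b\le c$: all $u_i\le c$, so all terms are $0$.
* If $y_s>c$: all $u_i>c$, so $v'=v$ on all elements of the chain, and the relation holds because $v\in L$.
* If $y_s\le c<y_b$: then $u_0<u_r$, so $r\ge1$, and there is a unique $k\in\{1,\dots,r\}$ with $u_{k-1}\le c<u_k$. Now $v'_s=0$; $v'_{p_i}=0$ for $i<k$, as $z_{p_i}=u_i\le c$; $v'_{p_k}=\zeta_{p_k}=v_s+\sum_{i\le k}v_{p_i}$, since the lower part of our chain is a lower chain of value $z_{p_k}$; and $v'_{p_i}=v_{p_i}$ for $i>k$, as $h_{p_i}=u_{i-1}>c$. The sum is $v_s+\sum_iv_{p_i}=v_b=v'_b$.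

**Step 5: $v'\in L_J$.** *Everything in a maximal chain below $q$ is frozen.* Let $j=(s\prec p_1\prec\dots\prec p_r\prec q)\in J$, so $y_s+\sum_iy_{p_i}=c$. Then $y_s\le c$, so $v'_s=0$. If $p_i$ is not active, $v'_{p_i}=0$ because $p_i\prec q$. If $p_i$ is active, continue a lower chain to $p_i$ of value $z_{p_i}$ by $p_{i+1}\prec\dots\prec p_r\prec q$. This is an element of $\mathbf J$, so
$$z_{p_i}\le z_{p_i}+\sum_{k>i}y_{p_k}\le M(y)=c,$$
and $v'_{p_i}=0$. Hence $\ell'_j(v')=0$ for all $j\in J$.

**Step 6: $v''\in L_K$.** *Everything in a minimal chain above $q$ moves as under $v$.* First, $v''=v-v'\in L$. Let $k=(q\prec p_1\prec\dots\prec p_r\prec b)\in K$, so $y_b-\sum_iy_{p_i}=m(y)$. Then $y_b\ge m(y)>c$, so $v''_b=0$. If $p_i$ is not active, then $p_i\not\prec q$ since $q\prec p_i$, so $v'_{p_i}=v_{p_i}$ and $v''_{p_i}=0$. If $p_i$ is active, the tail of $k$ from $p_i$ attains the minimum of upper chain values in Step 1, since otherwise replacing the tail would produce an element of $\mathbf K$ with a value below $m(y)$. So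
$$h_{p_i}=y_b-\sum_{k'\ge i}y_{p_{k'}}=m(y)+\sum_{k'<i}y_{p_{k'}}>c,$$
and $v''_{p_i}=0$. Hence $\mu'_k(v'')=0$ for all $k\in K$.

Thus $v=v'+v''\in L_J+L_K$. $\square$

## 7. The bracket is nonnegative: an injection below the top, a connected graph at the top

*This section proves, for every $T$ occurring in $W$ and every $i$,*
$$\#\{(J,K)\}_i+\delta_{i,\dim L_T}-\#\{J\}_i-\#\{K\}_i\ \ge\ 0.\tag{7}$$
*Together with (4) and the reduction in Section 3 this is Theorem A.*

**Step 1: the decomposition of $N_T$.** Fix $T$ with $N=N_T\ne\emptyset$, and put $L=L_T$, $d=\dim L$. By Fact F, $\{y\in Q:T(y)=T\}$ is the relative interior of a face. As $M$ is a maximum and $m$ a minimum of affine functions, $m-M$ is concave. So $N$ is convex and relatively open in a $d$-dimensional affine space $E$ with direction $L$. Let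
$$C_J=\{y\in N:J(y)=J\},\qquad D_K=\{y\in N:K(y)=K\}.$$
The set $C_J$ is cut out of $N$ by equations ($\ell_j$ equal for $j\in J$) and strict inequalities ($\ell_{j'}<\ell_j$ for $j'\notin J$, $j\in J$). So when nonempty it is a relatively open convex subset of an affine space with direction $L_J$. The same holds for $D_K$ with $L_K$, and for $C_J\cap D_K$ with $L_J\cap L_K$.

**Step 2: every $J$ has a generic partner.**

**Claim 1.** If $C_J\ne\emptyset$, there is $K$ with $C_J\cap D_K\ne\emptyset$ and $L_K=L$; then $\dim(L_J\cap L_K)=\dim L_J$. Symmetrically, if $D_K\ne\emptyset$, there is $J$ with $C_J\cap D_K\ne\emptyset$ and $L_J=L$.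

*Proof.* $C_J$ is covered by finitely many sets $C_J\cap D_K$. By Fact G one of them has dimension $\dim L_J$, that is, $L_J\subset L_K$. By Lemma 1, $L=L_J+L_K=L_K$. The other case is symmetric. $\square$

This is where Lemma 1 excludes the hexagon of Section 5: there $L_J=L_K=0$ at the crease, while $L=\mathbb R$.

**Step 3: $i<d$, by an injection.** For each $J$ with $\dim L_J=i$, Claim 1 gives a counted pair $(J,K)$ with $\dim L_J=i$, $\dim L_K=d$. For each $K$ with $\dim L_K=i$ it gives a counted pair with $\dim L_J=d$, $\dim L_K=i$. Pairs of the first kind are distinct from each other (different $J$), pairs of the second kind too (different $K$), and the two kinds are disjoint since $i<d$. So $\#\{(J,K)\}_i\ge\#\{J\}_i+\#\{K\}_i$.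

**Step 4: $i=d$, by a graph.** Now the two kinds of pairs may coincide, and the bottom face of $\mathcal U$, the summand $\delta_{i,d}=1$, has to help. Let $G$ be the bipartite graph whose vertices are the $J$ with $C_J\ne\emptyset$, $L_J=L$, and the $K$ with $D_K\ne\emptyset$, $L_K=L$, and whose edges are the pairs with $C_J\cap D_K\ne\emptyset$. It has $\#\{J\}_d+\#\{K\}_d$ vertices. Since $\dim(L_J\cap L_K)=d$ iff $L_J=L_K=L$, it has $\#\{(J,K)\}_d$ edges. By Claim 1 every vertex lies on an edge. We show that $G$ is connected; then $\#\text{edges}\ge\#\text{vertices}-1$, which is (7). (In the running example with $T=\emptyset$, $G$ is a $4$-cycle.)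

If $d=0$, $N$ is a point and $G$ is a single edge. Let $d\ge1$. Call the nonempty sets $C_J\cap D_K$ *classes*. They partition $N$, and those of dimension $d$ are open in $E$ and correspond to the edges of $G$. Take two edges, with open classes $X_0,X_1$, and fix $y_0\in X_0$.

*A generic segment.* Let $H_1,\dots,H_t$ be the affine hulls of the non-open classes; they are proper affine subspaces of $E$. Choose $y_1\in X_1$ with
$$y_1\notin H_\nu\ \text{ whenever } y_0\in H_\nu,\qquad y_1\notin\operatorname{aff}(H_\nu\cup\{y_0\})\ \text{ whenever }\operatorname{codim}H_\nu\ge2 .$$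
These are finitely many proper subspaces of $E$, so such a $y_1$ exists by Fact G. By convexity $[y_0,y_1]\subset N$.

* The segment meets each $H_\nu$ in at most one point: if it met $H_\nu$ in two points, it would lie in $H_\nu$, so $y_0,y_1\in H_\nu$, which is excluded.
* If $\operatorname{codim}H_\nu\ge2$, the segment meets $H_\nu$ at most in $y_0$: if it met $H_\nu$ in a point $h\neq y_0$, then $y_1$ would lie on the line through $y_0$ and $h$, hence in $\operatorname{aff}(H_\nu\cup\{y_0\})$.

Since $y_0$ lies in an open class, the segment contains only finitely many points in non-open classes, and each of these points lies in a class of codimension exactly $1$. Between consecutive such points the segment stays in one open class, because the open classes are disjoint open sets.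

*Crossing a wall.* Let $y\in C_{J_0}\cap D_{K_0}$ be such an exceptional point. It is neither $y_0$ nor $y_1$. By (6), $\operatorname{codim}L_{J_0}+\operatorname{codim}L_{K_0}=1$, so one of the two spaces equals $L$. Say $L_{K_0}=L$; the other case is symmetric. Then $D_{K_0}$ is open in $E$, so the open classes just before and just after $y$ both lie in $D_{K_0}$, and the corresponding edges of $G$ share the vertex $K_0$.

Walking along the segment, we connect the edge of $X_0$ with the edge of $X_1$ in $G$. As every vertex lies on an edge, $G$ is connected.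

**Step 5: end of the proof.** For $i>d$ all terms in (7) vanish. So (7) holds for all $i$, and (4) gives $f_i(\mathcal V)\le f_i(\mathcal U)$. By Section 3 this proves Theorem A. $\blacksquare$

The bookkeeping contains more than the inequality.

**Theorem B (exact one-step formula).** Let $V_1=U_1\sqcup\{q\}$, $U_2=V_2\sqcup\{q\}$, and keep the notation above. For each tight set $T$ of points of $W$ let $d_T=\dim L_T$, let $c_{\alpha\beta}(T)$ be the number of pairs $(J,K)$ occurring on $N_T$ with $\operatorname{codim}L_J=\alpha$, $\operatorname{codim}L_K=\beta$, and let $a_\alpha(T)$, $b_\beta(T)$ be the corresponding numbers of $J$'s and of $K$'s. Then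
$$f_i(\mathcal U)-f_i(\mathcal V)=\sum_T\Big(\sum_{\alpha+\beta=d_T-i}c_{\alpha\beta}(T)+\delta_{i,d_T}-a_{d_T-i}(T)-b_{d_T-i}(T)\Big),\tag{8}$$
and moreover
$$f_i(\mathcal U)-f_i(\mathcal V)\ \ge\ \sum_T\ \sum_{\alpha,\beta\ge1,\ \alpha+\beta=d_T-i}c_{\alpha\beta}(T).\tag{9}$$

*Proof.* By (6), $\dim(L_J\cap L_K)=i$ means $\alpha+\beta=d_T-i$, so (8) is (4) rewritten. For (9), look at one $T$. If $i<d_T$, the pairs used in Step 3 all have $\alpha=0$ or $\beta=0$; so the pairs with $\alpha,\beta\ge1$ remain as surplus. If $i\ge d_T$, the inner sum in (9) is empty and the bracket is $\ge0$ by (7). $\blacksquare$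

## 8. Ordinary posets: when nothing is gained

We prove Theorem C. From here on $A=\{\hat0,\hat1\}$, $\hat0\prec p\prec\hat1$ for all $p\in P\setminus A$, $\lambda=(0,1)$, $n=|P\setminus A|\ge1$. The implications (a)$\Rightarrow$(b)$\Rightarrow$(c) are clear, since a unimodular equivalence is an affine isomorphism, and the polytopes in question all have dimension $n$, as noted after Lemma 2.

An illustration of (2): let $p_1,p_2\prec q\prec r_1,r_2$, with $\hat0,\hat1$ added, $U_1=\emptyset$, $V_1=P\setminus A$. The order polytope is given by $x_{p_i}\ge0$, $x_{p_i}\le x_q$, $x_q\le x_{r_j}$, $x_{r_j}\le1$. Each of these $8$ inequalities can be violated alone: starting from $x_p=0.1$, $x_q=0.5$, $x_r=0.7$, put $x_{p_1}=-1$, or $x_{p_1}=0.6$, or $x_{r_1}=0.4$, or $x_{r_1}=2$; the remaining four cases follow by symmetry. So there are $8$ facets. The chain polytope is given by $5$ inequalities $x\ge0$ and $4$ inequalities $x_{p_i}+x_q+x_{r_j}\le1$. Each can be violated alone: put one coordinate equal to $-1$ and all others $0$, or put $x_{p_i}=x_{r_j}=0.6$ and all others $0$. So there are $9$ facets. In (2)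 only $q$ contributes: $\alpha(p_i)=1$, $\beta(r_j)=1$, and $(\alpha(q)-1)(\beta(q)-1)=1$.

Consider one step as in Section 3. Let $a$ be the number of *saturated* chains in $\mathbf J$ (consecutive elements are covers in $P$), and $b$ the number of saturated chains in $\mathbf K$. Both are $\ge1$: take a saturated chain from $\hat0$ to $q$ in $P$ and keep the part starting at its last element in $U_1\cup\{\hat0\}$; similarly, take a saturated chain from $q$ to $\hat1$ and stop at the first element above $q$ in $U_1\cup\{\hat1\}$.

**Lemma 2.** $\dim Q=n-1$. If every inequality of $Q$ is strict at $y$, then $J(y)$ and $K(y)$ consist of saturated chains. For each saturated $\gamma\in\mathbf J$ and saturated $\delta\in\mathbf K$ there is $y\in\operatorname{int}Q$ with $M(y)<m(y)$, $J(y)=\{\gamma\}$, $K(y)=\{\delta\}$.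

*Proof.*

**Step 1: maximal chains are saturated when all inequalities are strict.** Suppose $j=(s\prec p_1\prec\dots\prec p_r\prec q)\in J(y)$ is not saturated. Then some $t\in P$ fits strictly between two consecutive elements of $j$, and $t\in U_1\cup V_2$. If $t\in V_2$, inserting $t$ raises the value by $y_t>0$. If $t\in U_1$, replace the part $s\prec\dots\prec p_i$ of $j$ below $t$ by $t$; since $s\prec p_1\prec\dots\prec p_i\prec t$ is a $Q$-chain, whose inequality is strict, $y_t>y_s+\sum_{k\le i}y_{p_k}$ and the value rises. Both contradict maximality. For $k=(q\prec p_1\prec\dots\prec p_r\prec b)\in K(y)$ and $t$ between consecutive elements: if $t\in V_2$, inserting it lowers $\mu_k$ by $y_t>0$; if $t\in U_1$, replace the part $p_i\prec\dots\prec b$ above $t$ by $t$, and strictness of $y_t+\sum_{k'\ge i}y_{p_{k'}}<y_b$ shows that the value drops. Both contradict minimality.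

**Step 2: construction of $y$.** *We give heavy weights to $\gamma$ and $\delta$ and keep everything else light.* Let $\gamma=(s_0,p_1,\dots,p_r,q)$, $\delta=(q,p'_1,\dots,p'_t,b_0)$. Let $B$ and $B^*$ be the sets of elements of $R\setminus A$ below, respectively above, $q$, and let $I$ be the set of the other elements of $R\setminus A$. Then $B$ is down-closed and $B^*$ is up-closed in $R\setminus A$. Put $\eta=1/(4n+4)$, so $\eta\le\frac18$ and $n\eta<\frac14$. Define weights $w$: $\eta$ on the $p_i$ and $p'_i$; $\eta^2$ on $s_0$ if $s_0\ne\hat0$, and on $b_0$ if $b_0\ne\hat1$; $\eta^3$ elsewhere. The weight of a chain is the sum of the weights of its elements. Chains in $B$ or in $B^*$ have weight $\le n\eta<\frac14$, and chains in $I$ have weight $\le n\eta^3<\frac1{64}$.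

For $s\in B$ (resp. $s\in I$) let $H(s)$ be the maximal weight of a chain inside $B$ (resp. $I$) with top element $s$. For $s\in B^*$ let $H^*(s)$ be the maximal weight of a chain inside $B^*$ with bottom element $s$; put $H^*(\hat1):=0$. Set
$$y_p=w(p)\ (p\in V_2),\qquad y_u=\begin{cases}H(u)&u\in U_1\cap B,\\ \frac38+H(u)&u\in U_1\cap I,\\ 1-H^*(u)&u\in U_1\cap B^*.\end{cases}$$

**Step 3: all inequalities of $Q$ are strict at $y$.** Clearly $y_p>0$ on $V_2$. Let $s\prec\pi_1\prec\dots\prec\pi_e\prec u$ be a $Q$-chain.

* *$u\in B$.* All elements below $u$ other than $\hat0$ lie in $B$. A heaviest chain in $B$ with top $s$ (no such chain if $s=\hat0$), followed by $\pi_1,\dots,\pi_e,u$, is a chain in $B$ with top $u$. So $y_s+\sum_iy_{\pi_i}\le H(u)-w(u)<y_u$.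
* *$u\in I$.* As $B^*$ is up-closed, neither $s$ nor any $\pi_i$ is in $B^*$. If $s\in I$, then all $\pi_i\in I$, since $B$ is down-closed; hence $y_s+\sum_iy_{\pi_i}\le\frac38+H(u)-w(u)<y_u$. If $s\in B\cup\{\hat0\}$, then $y_s$ and the $y_{\pi_i}$ with $\pi_i\in B$ add up to the weight of a chain in $B$, and the other $\pi_i$ form a chain in $I$; so $y_s+\sum_iy_{\pi_i}<\frac14+\frac1{64}<\frac38<y_u$.
* *$u\in B^*\cup\{\hat1\}$, $s\in B^*$.* All $\pi_i\in B^*$, and $H^*(s)\ge w(s)+\sum_iy_{\pi_i}+H^*(u)$. So $y_s+\sum_iy_{\pi_i}\le1-H^*(u)-w(s)=y_u-w(s)<y_u$.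
* *$u\in B^*\cup\{\hat1\}$, $s\notin B^*$.* Here $y_u-\sum_{\pi_i\in B^*}y_{\pi_i}$ is $1$ minus the weight of a chain in $B^*$, so it is $>\frac34$. The rest, $y_s+\sum_{\pi_i\notin B^*}y_{\pi_i}$, is $<\frac14+\frac1{64}$ if $s\in B\cup\{\hat0\}$. If $s\in I$, no $\pi_i$ is in $B$, and the rest is $\frac38$ plus the weight of a chain in $I$, hence $<\frac38+\frac1{64}$. In each case it is less than $\frac34$.

So $y\in\operatorname{int}Q$, and $\dim Q=n-1$ (saturated $\gamma,\delta$ exist because $a,b\ge1$).

**Step 4: $J(y)=\{\gamma\}$ and $M(y)<\frac14$.** Let $j=(s,\pi_1,\dots,\pi_e,q)\in\mathbf J$. Its value is the weight of a chain $\Gamma\subset B$ consisting of the $\pi_i$ and, if $s\ne\hat0$, a heaviest chain in $B$ with top $s$. So $M(y)<\frac14$. The value of $\gamma$ is at least $r\eta$, and at least $r\eta+\eta^2$ if $s_0\ne\hat0$. In $B$ the only elements of weight $\eta$ are the $p_i$, and the only possible one of weight $\eta^2$ is $s_0$.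

Let $j\in J(y)$. If $\Gamma$ missed some $p_i$, its weight would be at most $(r-1)\eta+\eta^2+n\eta^3<r\eta$, because $\eta+n\eta^2<\frac18+\frac1{32}<1$: a contradiction. If $s_0\ne\hat0$ and $\Gamma$ missed $s_0$, its weight would be at most $r\eta+n\eta^3<r\eta+\eta^2$: a contradiction. Hence $p_1,\dots,p_r\in\Gamma$, and $s_0\in\Gamma$ if $s_0\ne\hat0$.

Since $\gamma$ is saturated and $\Gamma\cup\{q\}$ is a chain, no further element of $\Gamma$ fits between $s_0$ and $q$: the elements of $\Gamma$ strictly above $s_0$ are exactly $p_1,\dots,p_r$, and these are in $V_2$. So $s_0$ is the largest element of $\Gamma\cap U_1$, or $\Gamma\cap U_1=\emptyset$ in case $s_0=\hat0$. By construction the elements of $\Gamma$ strictly above $s$ are $\pi_1,\dots,\pi_e\in V_2$; so $s$ too is the largest element of $\Gamma\cap U_1$, or $\Gamma\cap U_1=\emptyset$ in case $s=\hat0$. Therefore $s=s_0$, and then the $\pi_i$ are the $p_i$: $j=\gamma$.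

**Step 5: $K(y)=\{\delta\}$ and $m(y)>\frac34$.** Let $k=(q,\pi_1,\dots,\pi_e,b')\in\mathbf K$. Then $1-\mu_k(y)=H^*(b')+\sum_iy_{\pi_i}$ is the weight of a chain $\Gamma^*\subset B^*$ consisting of the $\pi_i$ and, if $b'\ne\hat1$, a heaviest chain in $B^*$ with bottom $b'$. So $1-m(y)<\frac14$, and $K(y)$ consists of the $k$ that maximize $1-\mu_k(y)$. For $\delta$ this number is at least $t\eta$, and at least $t\eta+\eta^2$ if $b_0\ne\hat1$. The same two estimates, with $t$ for $r$, show for $k\in K(y)$ that $p'_1,\dots,p'_t\in\Gamma^*$, and $b_0\in\Gamma^*$ if $b_0\ne\hat1$. Since $\delta$ is saturated, the elements of $\Gamma^*$ strictly below $b_0$ are exactly $p'_1,\dots,p'_t\in V_2$. So $b_0$ is the smallest element of $\Gamma^*\cap U_1$, or this set is empty and $b_0=\hat1$. The same description holds for $b'$. Hence $b'=b_0$ and $k=\delta$.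

In particular $M(y)<\frac14<\frac34<m(y)$. $\square$

By Lemma 2 and item 1 of the face lists in Section 4 (with $T=\emptyset$), $\mathcal U$ and $\mathcal V$ have dimension $n$. Every decomposition occurs as one side of a one-step pair: move any free element. So all these polytopes have dimension $n$, and $f_{n-1}$ counts facets.

**Step A: the facet difference in one step is $(a-1)(b-1)$.** In (8) take $i=n-1=\dim Q$. Only $T$ with $d_T\ge n-1$ can contribute. This means that the face of $T$ is $Q$ itself; its relative interior contains the points of Lemma 2, so $T=\emptyset$ and $L_T=\mathbb R^{R\setminus A}$. The linear parts $\ell'_j$, $j\in\mathbf J$, are pairwise distinct: $\ell'_j$ shows the set $\{s,p_1,\dots,p_r\}\setminus\{\hat0\}$, and from it $s$ is read off as its element in $U_1$, or $s=\hat0$ if there is none. In the same way the $\mu'_k$ are pairwise distinct. So $L_J=L$ forces $|J|=1$, and $L_K=L$ forces $|K|=1$. By Lemma 2, the $J$'s with $L_J=L$ that occur on $N_\emptyset$ are exactly the $\{\gamma\}$ with $\gamma$ saturated, the same holds for the $K$'s, and all pairs occur. So $a_0(\emptyset)=a$,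 $b_0(\emptyset)=b$, $c_{00}(\emptyset)=ab$, and
$$f_{n-1}(\mathcal U)-f_{n-1}(\mathcal V)=ab+1-a-b=(a-1)(b-1).$$

**Step B: if $(a-1)(b-1)=0$, then $\mathcal U$ and $\mathcal V$ are unimodularly equivalent.** On $\operatorname{int}Q$ all inequalities are strict. If $a=1$ with unique saturated $\gamma$, then by Lemma 2 $J(y)=\{\gamma\}$ for all $y\in\operatorname{int}Q$. So $M=\ell_\gamma$ on $\operatorname{int}Q$, hence on $Q$ by continuity, and $(y,x)\mapsto(y,x-\ell_\gamma(y))$ maps $\mathcal V$ onto $\mathcal U$, because it maps the fiber $[M,m]$ onto $[0,m-M]$. If $b=1$ with unique saturated $\delta$, then $m=\mu_\delta$ on $Q$, and $(y,x)\mapsto(y,\mu_\delta(y)-x)$ maps $[M,m]$ onto $[0,m-M]$, so $\mathcal V$ onto $\mathcal U$. Both maps are affine with integer coefficients and integer constants, and their linear parts are triangular with determinant $\pm1$.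

**Step C: (c)$\Rightarrow$(a).** Move the elements of $V_1\setminus U_1$ one at a time. The total facet difference is the sum of the one-step differences $(a-1)(b-1)\ge0$. If it vanishes, every step is a unimodular equivalence by Step B, and so is the composition.

**Step D: the formula for admissible decompositions.** *We order the moves so that $a$ and $b$ can be read off in $P$.* At each step move a maximal element $q$ of the remaining part of $V_1\setminus U_1$. The current chain coordinates are $V_2$ together with this remaining part. By admissibility of $(V_1,V_2)$, no element of $V_2$ lies above $q\in V_1$; so $q$ is maximal in the current set of chain coordinates. Hence the new decomposition is again admissible: no old order coordinate lies below a chain coordinate, by induction, and $q$ does not either, by maximality.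

By admissibility of the current decomposition, no order coordinate lies below $q$, so all elements of $P\setminus A$ below $q$ are chain coordinates. By maximality of $q$, all elements of $P\setminus A$ above $q$ are order coordinates. So a saturated chain in $\mathbf J$ must start at $\hat0$, and the saturated chains in $\mathbf J$ are exactly the saturated chains from $\hat0$ to $q$: $a=\alpha(q)$. A saturated chain in $\mathbf K$ has no interior elements, so it is $q\prec b'$ with $b'$ an upper cover of $q$, and every upper cover occurs: $b=\beta(q)$. Summing Step A over all moves gives (2).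

**Step E: the equality criterion.** All summands in (2) are $\ge0$, so equality holds iff every $q\in V_1\setminus U_1$ with $\beta(q)\ge2$ has $\alpha(q)=1$. Finally, $\alpha(q)=1$ iff $\{p\in P\setminus A:p\prec q\}$ is a chain. If it is a chain, the only saturated chain from $\hat0$ to $q$ runs through all of it. If it contains two incomparable elements, a saturated chain through one of them differs from a saturated chain through the other. This proves Theorem C. $\blacksquare$
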